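# Beating the disc in every conformal class: the first normalized Steklov eigenvalue

## 1. Cylinders with a constant weight on each boundary circle

Take the cylinder $\Sigma_T=[0,T]\times S^1$ with coordinates $(t,\theta)$, $\theta\in\mathbb R/2\pi\mathbb Z$, and the flat metric. Put the weight $\rho=1$ on the circle $t=0$ and the constant weight $\rho=\beta>0$ on the circle $t=T$. We look for harmonic functions whose outward normal derivative is proportional to $\rho$ times the function:
$$\Delta u=0\ \text{ inside},\qquad \partial_n u=\sigma\rho u\ \text{ on the boundary}.$$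
The numbers $\sigma$ are the eigenvalues. Let $\sigma_1$ be the first positive one, and let us compute the scale-invariant product $\sigma_1\int\rho=2\pi(1+\beta)\sigma_1$. It is convenient to write $S=(1+\beta)\sigma$ and $\gamma=\beta/(1+\beta)^2\in(0,\tfrac14]$.

We expand in Fourier modes in $\theta$. In mode $0$, $u$ is linear in $t$, with end values $a_0,a_1$, and the conditions are $(a_0-a_1)/T=\sigma a_0$ and $(a_1-a_0)/T=\sigma\beta a_1$. Adding them gives $\sigma(a_0+\beta a_1)=0$, so either $\sigma=0$, or $a_0=-\beta a_1$ and $\sigma=\frac{1+\beta}{\beta T}$, that is, $S=\frac1{\gamma T}$.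

In mode $1$, $u=\phi(t)\cos\theta$ or $\phi(t)\sin\theta$, with $\phi(t)=\big(a_0\sinh(T-t)+a_1\sinh t\big)/\sinh T$. Here $-\phi'(0)=a_0\coth T-a_1/\sinh T$ and $\phi'(T)=a_1\coth T-a_0/\sinh T$. The determinant condition is $(\coth T-\sigma)(\coth T-\beta\sigma)=1/\sinh^2T$. Since $\coth^2T-1/\sinh^2T=1$, it reads
$$P(S):=\gamma S^2-(\coth T)\,S+1=0 .$$
Let $S_1$ be the smaller root. In mode $n$ the smallest eigenvalue is the minimum of $\int_0^T(\phi'^2+n^2\phi^2)dt\,\big/\,(\phi(0)^2+\beta\phi(T)^2)$, which increases with $n$, so modes $n\ge2$ do not matter. Hence $\sigma_1\int\rho=2\pi\min\big(\frac1{\gamma T},S_1\big)$.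

Compare this with the flat unit disc with weight $1$: the eigenfunctions are $r^n\cos n\theta$ and $r^n\sin n\theta$, with eigenvalues $0,1,1,2,2,\dots$, so the product is $2\pi$. When does the cylinder exceed $2\pi$? The vertex of $P$ is at $\frac{\coth T}{2\gamma}\ge2\coth T>1$, so $S_1>1$ exactly when $P(1)>0$. Since $\coth T-1=\frac{2}{e^{2T}-1}$, the cylinder exceeds $2\pi$ if and only if
$$\frac2{e^{2T}-1}<\gamma<\frac1T .$$
The left end is always smaller than the right end, because $e^{2T}-1>2T$. A value $\gamma\le\frac14$ in this interval exists if and only if $e^{2T}-1>8$, that is, $T>\ln3$.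

Three things are visible. Equal weights ($\gamma=\frac14$) beat the disc only for $\ln3<T<4$. Longer cylinders also beat it, but with unequal weights. For a thin cylinder, $T\le\ln3$, no pair of constant weights beats the disc. Could a weight that varies along the boundary beat it? And what happens on a surface with no symmetry, on which nothing can be computed?

## 2. Boundary densities and the statements

Throughout, $\Sigma$ is a smooth compact connected surface, orientable or not, with $\partial\Sigma\neq\emptyset$.

**Definition (Steklov eigenvalues).** For a Riemannian metric $g$ on $\Sigma$ the Steklov problem is $\Delta_gu=0$ in $\Sigma$, $\frac{\partial u}{\partial n}=\sigma u$ on $\partial\Sigma$, where $n$ is the outward unit normal. Its eigenvalues form a discrete sequence $0=\sigma_0(g)<\sigma_1(g)\le\sigma_2(g)\le\dots\nearrow\infty$. We set $\overline\sigma_k(\Sigma,g)=\sigma_k(g)L_g(\partial\Sigma)$, where $L_g(\partial\Sigma)$ is the length of the boundary.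

**Definition (conformal supremum).** A conformal class $c$ is the set of all metrics $e^{2\omega}g_0$ with $\omega$ smooth, for a fixed smooth $g_0$. We set $\sigma_k^*(\Sigma,c)=\sup_{g\in c}\overline\sigma_k(\Sigma,g)$, which is finite. The disc $\mathbb D^2$ has a single conformal class, and $\sigma_1^*(\mathbb D^2)=2\pi$.

The metric can be replaced by a boundary weight. Fix $g_0\in c$. For $g=e^{2\omega}g_0$ the Dirichlet energy $E(u)=\int_\Sigma|du|^2$ does not depend on $\omega$, while boundary length becomes $e^\omega ds_0$. Every smooth $\rho>0$ on $\partial\Sigma$ is $e^\omega|_{\partial\Sigma}$ for some smooth $\omega$. So choosing $g\in c$ amounts, for this problem, to choosing a smooth density $\rho>0$ on $\partial\Sigma$, and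
$$\sigma_1(\rho)=\min\Big\{\frac{E(v)}{\int_{\partial\Sigma}v^2\rho}\ :\ v\in H^1(\Sigma),\ v|_{\partial\Sigma}\ne0,\ \int_{\partial\Sigma}v\rho=0\Big\},\qquad L=\int_{\partial\Sigma}\rho, \tag{1}$$
and similarly for $\sigma_k(\rho)$. In Section 1 the conformal class was that of the flat cylinder, and $\rho$ was constant on each circle. Integrals over $\partial\Sigma$ without a displayed measure are with respect to $ds_0$.

The following statement appears as a conjecture in Vladimir Medvedev, "Degenerating sequences of conformal classes and the conformal Steklov spectrum", arXiv:2004.13776 (2020). We prove it.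

**Theorem 1.** If $\Sigma$ is not diffeomorphic to the disc, then $\sigma_1^*(\Sigma,c)>2\pi$ for every conformal class $c$ on $\Sigma$.

Two complements are proved at the end; they are not used for Theorem 1.

**Theorem 2.** For all $\Sigma$, $c$ and $k\ge1$: $\sigma_k^*(\Sigma,c)\ge\sigma_1^*(\Sigma,c)+2\pi(k-1)\ge2\pi k$. If $\Sigma$ is not a disc, then $\sigma_k^*(\Sigma,c)>2\pi k$. (For the disc equality holds, by the theorem of Hersch–Payne–Schiffer, cited in Section 10.)

**Theorem 3.** For every $\Sigma$, $\inf_c\sigma_1^*(\Sigma,c)=2\pi$.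

By Theorem 1, even the thin cylinders of Section 1 carry a density beating the disc; it is necessarily not constant on both circles.

**Textbook facts.** We use isothermal charts smooth up to the boundary, in which the metric is $e^{2a}|dz|^2$; solvability and regularity of the Dirichlet and Neumann problems; the maximum principle and Hopf's lemma; the embedding $H^1(\Sigma)\subset L^8(\Sigma)$; compactness of the trace $H^1\to L^2(\partial)$; Poincaré-type inequalities; and, for $V\in H^1(D)$ with trace $\sum_n(a_n\cos n\psi+b_n\sin n\psi)$, the inequality $E(V)\ge\pi\sum_n n(a_n^2+b_n^2)$ (the harmonic extension minimizes energy).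

We also use the mod 2 degree. For a smooth map from a closed $1$-manifold to $S^1$ it is the parity of the number of preimages of a regular value. If the map extends to a smooth map $\Sigma\to S^1$ from a compact surface with that boundary, this degree is $0$, because the preimage in $\Sigma$ of a common regular value is a compact $1$-manifold whose endpoints are the preimages on the boundary. Orientability is not needed. For example, the projection of the Möbius band to its core circle has degree $\pm2$ on the boundary circle: this is $0$ mod $2$, though the integer degree is not $0$.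

**Notation.** $D$ is the open unit disc, $H$ the open upper half-plane, $E(u,v)=\int_\Sigma\langle du,dv\rangle$, and $\Delta=\operatorname{div}\nabla$ for $g_0$. $C$ denotes constants independent of $\varepsilon$ that may change from line to line.

## 3. Concentration at a boundary point and the size of the error

A sensible first attempt is to imitate the disc near a boundary point. In the half-plane, the map
$$\kappa(\zeta)=\frac{\zeta-i}{\zeta+i},\qquad \kappa:H\to D,$$
is conformal, and $|\kappa'(s)|=\frac2{1+s^2}$ for real $s$. So $(H,\frac{2ds}{1+s^2})$ is a conformal copy of $(D,\text{arclength})$. Put near $p\in\partial\Sigma$ a density close to $\frac{2\varepsilon}{x^2+\varepsilon^2}$, and very little elsewhere. After rescaling by $\varepsilon$, the problem looks like the disc, with total mass near $2\pi$ and first eigenvalue near $1$. Such an argument can be made rigorous (the compactness of Section 8 is of this kind) and yields $\sigma_1^*\ge2\pi$. It says nothing about the side from which $2\pi$ is approached.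

To decide the side, expand. On the disc the first eigenspace is spanned by the two coordinates, so we want a map $U=(u_1,u_2):\Sigma\to\bar D$ resembling $\kappa(z/\varepsilon)$. Put
$$E_{ij}=E(u_i,u_j),\qquad G_{ij}=\int_{\partial\Sigma}u_iu_j\rho .$$
If $|U|=1$ on $\partial\Sigma$, then $\operatorname{tr}G=L$ and $\operatorname{tr}E=\int|dU|^2$. We shall find a map with $\int|dU|^2\ge2\pi+c_0\varepsilon^2$, $c_0>0$. This is a statement about the trace. What bounds $\sigma_1$ is the smaller of the two quotients of $E$ relative to $G$. For instance $E=\operatorname{diag}(\pi+3\varepsilon^2,\pi-\varepsilon^2)$ and $G=\pi I$ have $\operatorname{tr}E=2\pi+2\varepsilon^2$ and $L=2\pi$, but the smaller quotient times $L$ is $2\pi-2\varepsilon^2<2\pi$. In our construction the available estimate is $E-G=O(\varepsilon^2\log\frac1\varepsilon)$, which is larger than the gain $c_0\varepsilon^2$. At this point the direct expansion stops.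

Two devices get past it. First, we correct the density by a relative amount $O(\varepsilon^2\log\frac1\varepsilon)$ so that $E$ becomes an exact multiple of the new $G$; then the trace alone decides. Second, $U$ will satisfy its boundary condition exactly, so that all remaining errors enter only through cross terms $E(q,w)$ between $q\in\operatorname{span}(u_1,u_2)$ and functions $w$ in the spectral gap above. Cross terms count only through their squares. They will be $O(\varepsilon^{5/4})$, and the square $\varepsilon^{5/2}$ is smaller than $\varepsilon^2$.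

What should $U$ be? On the half-plane $\kappa(z/\varepsilon)=\frac{1-i\varepsilon/z}{1+i\varepsilon/z}$. The function $1/z$ has imaginary part zero on the boundary, and its real part has zero normal derivative there. We shall replace $1/z$ by a globally defined harmonic function $W$ with the same pole and these two boundary properties.

## 4. A harmonic function with a boundary pole, and the map $U$

Fix $p\in\partial\Sigma$ and an isothermal chart $z=x+iy$ at $p$, smooth up to the boundary, onto $\{|z|\le2r_0,\ y\ge0\}$, with $\partial\Sigma$ corresponding to $y=0$. Write $B_r^+=\{|z|<r,\ y\ge0\}$. Multiplying by a conformal factor, we choose $g_0\in c$ with $g_0=|dz|^2$ in this chart. We shrink $r_0$ when needed. Let $\chi$ be a radial cut-off supported in the original chart, $\chi=1$ near $0$.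

**Step 1.** *We construct $Y$, the analogue of $-\operatorname{Im}(1/z)=y/|z|^2$.* The function $\Delta(\chi y/|z|^2)$ is smooth and vanishes near $p$, and $\chi y/|z|^2=0$ on $\partial\Sigma\setminus p$. Let $h_2$ be the smooth solution of $\Delta h_2=-\Delta(\chi y/|z|^2)$, $h_2|_{\partial\Sigma}=0$, and put $Y=\chi y/|z|^2+h_2$. Then $Y$ is harmonic on $\Sigma\setminus p$ and zero on $\partial\Sigma\setminus p$. On the half-circle $|z|=r$ ($r$ small) $Y\ge h_2$, so the maximum principle on $\Sigma\setminus B_r^+$ gives $Y\ge-\sup_{B_r^+}|h_2|$ there, and this tends to $0$ as $r\to0$ because $h_2(p)=0$. Hence $Y\ge0$. As $Y$ is unbounded near $p$, $Y\not\equiv0$, so $Y>0$ in the interior, and Hopf's lemma gives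
$$\nu:=-\partial_nY>0\quad\text{on }\partial\Sigma\setminus p .$$

**Step 2.** *We construct $X$, the analogue of $\operatorname{Re}(1/z)=x/|z|^2$.* On $y=0$, $\partial_y(x/|z|^2)=-2xy/|z|^4=0$, and $\partial_y\chi=0$ since $\chi$ is radial. So $\chi x/|z|^2$ has zero normal derivative on $\partial\Sigma\setminus p$. Its Laplacian is smooth and vanishes near $p$. The integral of this Laplacian is $0$: integrating over $\Sigma\setminus B_\delta^+$ leaves only the flux through the half-circle $|z|=\delta$, which is proportional to $\int_0^\pi\cos\varphi\,d\varphi=0$. So there is a smooth $h_1$ with $\Delta h_1=-\Delta(\chi x/|z|^2)$ and $\partial_nh_1=0$. Put $X=\chi x/|z|^2+h_1$. It is harmonic on $\Sigma\setminus p$, with $\partial_nX=0$ on $\partial\Sigma\setminus p$.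

**Step 3.** *We record the behavior of $W=X-iY$ near $p$.* For $r_0$ small, on $B_{2r_0}^+$,
$$W=\frac1z+h,\qquad h=h_1-ih_2\ \text{ smooth up to the boundary and harmonic},\qquad|zh|\le\tfrac12. \tag{2}$$
Hence $|W|\ge\frac1{2|z|}$ there. On the boundary near $p$, $xX=1+xh_1$, and since $n=-\partial_y$ we have $\nu=\partial_yY=\frac1{x^2}+O(1)$. So $xX\to1$ and $x^2\nu\to1$ as $x\to0$, and after shrinking $r_0$ both lie in $[\frac12,\frac32]$ for $0<|x|\le r_0$.

**Step 4.** *We define $U$ and check that it maps $(\Sigma,\partial\Sigma)$ smoothly to $(\bar D,S^1)$.* For $0<\varepsilon\le\frac12$ let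
$$f(W)=\frac{1-i\varepsilon W}{1+i\varepsilon W},\qquad U=u_1+iu_2=f(W).$$
Since $1\pm i\varepsilon W=1\pm\varepsilon Y\pm i\varepsilon X$ and $Y\ge0$,
$$|1+i\varepsilon W|^2=(1+\varepsilon Y)^2+\varepsilon^2X^2\ge1+\varepsilon^2|W|^2 . \tag{3}$$
Comparing with $|1-i\varepsilon W|^2=(1-\varepsilon Y)^2+\varepsilon^2X^2$, we see that $|U|<1$ in the interior, where $Y>0$, and $|U|=1$ on $\partial\Sigma\setminus p$. Near $p$, $1/W=z/(1+zh)$ is smooth, and $\operatorname{Im}(1/W)=Y/|W|^2\ge0$ off $p$, so
$$U=\frac{1/W-i\varepsilon}{1/W+i\varepsilon}$$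
has a denominator of modulus at least $\varepsilon$. So $U$ is smooth on all of $\Sigma$, and $U(p)=-1$. We note
$$f'=\frac{-2i\varepsilon}{(1+i\varepsilon W)^2},\qquad\frac{f'}f=\frac{-2i\varepsilon}{1+\varepsilon^2W^2},\qquad f''=\frac{-4\varepsilon^2}{(1+i\varepsilon W)^3}.$$

**Step 5.** *We find the density for which $U$ satisfies the Steklov boundary condition exactly.* On $\partial\Sigma\setminus p$ we have $W=X$ and $\partial_nW=i\nu$. Hence
$$\partial_nU=f'(W)\,i\nu=\frac{2\varepsilon\nu}{1+\varepsilon^2X^2}\,U=\rho U,\qquad\rho:=\frac{2\varepsilon\nu}{1+\varepsilon^2X^2}>0 .$$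
Off $p$, $\rho$ equals $\operatorname{Re}(\bar U\partial_nU)$, which is smooth on all of $\partial\Sigma$; we define $\rho(p)$ by this extension. Then $\rho(p)=\lim_{x\to0}\frac{2\varepsilon x^2\nu}{x^2+\varepsilon^2(xX)^2}=\frac2\varepsilon$. So $\rho$ is smooth and positive, and by continuity at $p$
$$\partial_nu_i=\rho u_i\quad\text{on }\partial\Sigma,\qquad i=1,2. \tag{4}$$

**Step 6.** *We describe $\rho$ at all scales.* Near $p$ use $x^2\nu,xX\in[\frac12,\frac32]$. Elsewhere $\nu>0$ and $X$ are continuous on a compact set. This gives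
$$\tfrac1C\,\tfrac{\varepsilon}{x^2+\varepsilon^2}\le\rho\le C\,\tfrac{\varepsilon}{x^2+\varepsilon^2}\ \ (|x|<r_0),\qquad\tfrac\varepsilon C\le\rho\le C\varepsilon\ \text{ elsewhere on }\partial\Sigma. \tag{5}$$
In particular $\rho\ge\varepsilon/C$ everywhere. For fixed $R$, with $x=\varepsilon s$, we have $\varepsilon\rho(\varepsilon s)=\frac{2x^2\nu}{s^2+(xX)^2}$ for $s\neq0$, and $U(\varepsilon\zeta)=\frac{\zeta-i(1+\varepsilon\zeta h)}{\zeta+i(1+\varepsilon\zeta h)}$ with $h$ evaluated at $\varepsilon\zeta$. Hence, as $\varepsilon\to0$,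
$$\varepsilon\rho(\varepsilon s)\to\frac2{1+s^2}\ (|s|\le R),\qquad U(\varepsilon\zeta)\to\kappa(\zeta)\ (|\zeta|\le R,\ \zeta\in\bar H),\qquad\text{uniformly.} \tag{6}$$
By (5), $\int_{\partial\Sigma\setminus\{|x|<R\varepsilon\}}\rho\le C(R^{-1}+\varepsilon)$. Since $\kappa$ pushes $\frac{2ds}{1+s^2}$ to arclength on $S^1$, we conclude
$$\int_{\partial\Sigma}F(U)\rho\to\int_{S^1}F\,d\psi\quad\text{for every continuous }F. \tag{7}$$

**Example (the disc).** Let $\Sigma=\bar D$ with coordinate $\zeta$, $p=1$ and $z=i\frac{1-\zeta}{1+\zeta}$, a conformal map $D\to H$ with $z(1)=0$. Then $W=1/z$ has all the required properties, $iW=\frac{1+\zeta}{1-\zeta}$, and with $a=\frac{1-\varepsilon}{1+\varepsilon}$ we get $U=\frac{a-\zeta}{1-a\zeta}$. This is a Möbius transformation of the disc, it is harmonic, and its energy is $2\cdot\text{area}(D)=2\pi$. Nothing is gained. On other surfaces $X$ and $Y$ fail to be conjugate. We shall see that this costs harmonicity and raises the energy.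

## 5. How far $U$ is from harmonic

**Step 1.** *We bound $\Delta U$ pointwise.* Since $W$ is harmonic, in isothermal coordinates $U_{z\bar z}=f''(W)W_zW_{\bar z}$. Outside $B_{r_0}^+$ this gives $|\Delta U|\le C\varepsilon^2$, because $|1+i\varepsilon W|\ge1$. In $B_{r_0}^+$ we have $|W_z|\le C|z|^{-2}$ and $|W_{\bar z}|=|h_{\bar z}|\le C$. By (3),
$$|1+i\varepsilon W|\ge\max(1,\varepsilon|W|)\ge\max\Big(1,\frac\varepsilon{2|z|}\Big)\ge\frac13\cdot1+\frac23\cdot\frac{\varepsilon}{2|z|}=\frac13\Big(1+\frac\varepsilon{|z|}\Big).$$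
Therefore
$$|\Delta U|\le C\varepsilon^2|z|^{-2}\Big(1+\frac{\varepsilon}{|z|}\Big)^{-3}=C\varepsilon^2\frac{|z|}{(|z|+\varepsilon)^3}\quad\text{in }B_{r_0}^+. \tag{8}$$

**Step 2.** *We integrate, to compare the matrices $E$ and $G$ later.* From (8), $\int_{B_{r_0}^+}|\Delta U|\le C\varepsilon^2\int_0^{r_0}\frac{r^2dr}{(r+\varepsilon)^3}\le C\varepsilon^2\int_0^{r_0}\frac{dr}{r+\varepsilon}$, so
$$\int_\Sigma|\Delta U|\le C\tau,\qquad\tau:=\varepsilon^2\log\tfrac1\varepsilon . \tag{9}$$

**Step 3.** *We bound the pairing of $\Delta U$ with an arbitrary $H^1$ function, for the cross terms.* Let $q_0=\frac87$, the exponent dual to $8$. With $r=\varepsilon t$,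
$$\int_{B_{r_0}^+}|\Delta U|^{q_0}\le C\varepsilon^{2q_0}\int_0^{r_0}\frac{r^{q_0+1}dr}{(r+\varepsilon)^{3q_0}}\le C\varepsilon^{2q_0}\varepsilon^{2-2q_0}\int_0^\infty\frac{t^{q_0+1}dt}{(1+t)^{3q_0}}=C\varepsilon^2 .$$
The last integral converges because $3q_0-(q_0+1)=2q_0-1>1$. So $\|\Delta U\|_{L^{8/7}(\Sigma)}\le C(\varepsilon^{2q_0}+\varepsilon^2)^{1/q_0}\le C\varepsilon^{7/4}$. The norm $(E(v)+\int_{\partial\Sigma}v^2)^{1/2}$ controls the $H^1$ norm, hence the $L^8$ norm, and $\rho\ge\varepsilon/C$, so
$$\|v\|_{L^8(\Sigma)}\le C\Big(E(v)+\int_{\partial\Sigma}v^2\Big)^{1/2}\le C\varepsilon^{-1/2}\Big(E(v)+\int_{\partial\Sigma}v^2\rho\Big)^{1/2}.$$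
By Hölder's inequality, for all $v\in H^1(\Sigma)$,
$$\Big|\int_\Sigma v\,\Delta u_i\Big|\le C\varepsilon^{5/4}\Big(E(v)+\int_{\partial\Sigma}v^2\rho\Big)^{1/2}. \tag{10}$$

## 6. The energy of $U$ exceeds $2\pi$ by order $\varepsilon^2$

**Proposition 4.** If $\Sigma$ is not a disc, there is $c_0>0$ such that for all small $\varepsilon$
$$\int_\Sigma|dU|^2\ge2\pi+c_0\varepsilon^2,\qquad|dU|^2=|du_1|^2+|du_2|^2. \tag{11}$$

**Step 1.** *We show that $U$ covers $D$, so that the area swept is at least $\pi$.* The equation $f(W)=-1$ means $1-i\varepsilon W=-1-i\varepsilon W$, which has no solution, so $U^{-1}(-1)=\{p\}$. Along $\partial\Sigma$ near $p$, the quantity $\omega=1/W=1/X=x+O(x^2)$ is real. Since $U=\frac{\omega-i\varepsilon}{\omega+i\varepsilon}$, we have $\frac{dU}{dx}(p)=\frac{2i\varepsilon}{(i\varepsilon)^2}\ne0$. So $-1$ is a regular value of $U|_{\partial\Sigma}:\partial\Sigma\to S^1$ with exactly one preimage, and the mod 2 degree is $1$. Suppose $U$ omitted some $a\in D$. The projection of $\bar D\setminus\{a\}$ to $S^1$ along rays from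 $a$ is smooth and is the identity on $S^1$. Composing $U$ with it, we would extend $U|_{\partial\Sigma}$ to a smooth map $\Sigma\to S^1$, and the mod 2 degree would be $0$. This is a contradiction, so $U(\Sigma)\supset D$. By the area formula, the unsigned Jacobian satisfies $\int_\Sigma|J_U|\ge\int_D\#U^{-1}(a)\,da\ge\pi$.

**Step 2.** *We measure the excess of energy over twice the area.* In an isothermal chart, with Euclidean norms and Jacobian, $|dU|^2=2(|U_z|^2+|U_{\bar z}|^2)$ and $|J_U|=\big||U_z|^2-|U_{\bar z}|^2\big|$, so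
$$|dU|^2=2|J_U|+4\min(|U_z|^2,|U_{\bar z}|^2).$$
Also $U_z=f'(W)W_z$ and $U_{\bar z}=f'(W)W_{\bar z}$. Let $m\,dA:=\min(|W_z|^2,|W_{\bar z}|^2)\,dx\,dy$. This does not depend on the isothermal chart: a holomorphic change multiplies both squares by the factor compensated by $dx\,dy$, and an antiholomorphic change also interchanges them. With $|f'|^2=4\varepsilon^2/|1+i\varepsilon W|^4$ and Step 1,
$$\int_\Sigma|dU|^2=2\int_\Sigma|J_U|+16\varepsilon^2\int_\Sigma\frac{m\,dA}{|1+i\varepsilon W|^4}\ge2\pi+16\varepsilon^2\int_K\frac{m\,dA}{|1+i\varepsilon W|^4},\qquad K=\Sigma\setminus B_{r_0}^+ .$$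
On $K$ the function $W$ is bounded, so for small $\varepsilon$ we have $|1+i\varepsilon W|\le2$ there. This gives (11) with $c_0=\int_Km\,dA$.

**Step 3.** *We show that $c_0=0$ forces $\Sigma$ to be a disc.* Suppose $c_0=0$; by continuity $m\equiv0$ on $K$, that is, $W_zW_{\bar z}=0$ there. In a chart in $\operatorname{int}\Sigma$, $W_z$ is holomorphic and $W_{\bar z}$ is antiholomorphic. If the product vanishes on a nonempty open subset of a connected chart, then one factor vanishes on a smaller open set, hence on the whole chart. The interior of $K$ is nonempty and $\operatorname{int}\Sigma$ is connected, so by passing from chart to chart we see that in each connected chart one of the factors vanishes identically.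

Both factors cannot vanish on a nonempty open set, since then $W$ would be constant there, hence everywhere by unique continuation, whereas $W$ is unbounded. Replacing $z$ by $\bar z$ where necessary, orient every connected chart so that $W_{\bar z}=0$. On each component of an overlap the transition is holomorphic or antiholomorphic. If it were antiholomorphic, both factors would vanish there, which is excluded. So $\operatorname{int}\Sigma$, and hence $\Sigma$, is oriented, and $W$ and $U=f(W)$ are holomorphic in the interior.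

By continuity the Cauchy–Riemann equations hold on $\partial\Sigma$: if $\partial_s$ is the derivative along the positive unit tangent, then $\partial_sU=i\,\partial_nU=i\rho U$ with $\rho>0$. So $U$ maps each boundary component onto $S^1$ as a covering of positive degree. Each component thus contains a point of $U^{-1}(-1)=\{p\}$, so $\partial\Sigma$ is connected, and $U|_{\partial\Sigma}$ has degree $1$. For $a\in D$ the argument principle gives
$$\#\{U=a\}=\frac1{2\pi i}\int_{\partial\Sigma}\frac{dU}{U-a}=1$$
counted with multiplicity. As $U(\operatorname{int}\Sigma)\subset D$, the map $U:\operatorname{int}\Sigma\to D$ is a holomorphic bijection, hence a homeomorphism. So $\Sigma$ is simply connected, and a compact simply connected surface with non-empty boundary is a disc. This proves Proposition 4.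

## 7. Making the energy matrix an exact multiple of the mass matrix

We now change $\rho$ slightly so that on $\operatorname{span}(u_1,u_2)$ every quotient has the same value.

**Step 1.** *We estimate the mismatch.* Since $|U|=1$ on $\partial\Sigma$, $L=\int\rho=\operatorname{tr}G$. By Green's formula, (4), $|U|\le1$ and (9),
$$E_{ij}-G_{ij}=-\int_\Sigma u_j\,\Delta u_i=O(\tau).$$
By (7), $L\to2\pi$ and $G\to\pi I$. Put
$$\lambda:=\frac{\operatorname{tr}E}L=\frac1L\int_\Sigma|dU|^2=1+O(\tau). \tag{12}$$

**Step 2.** *We find a corrected density.* On $\partial\Sigma$ write $U=e^{i\psi}$; then $\cos2\psi=u_1^2-u_2^2$ and $\sin2\psi=2u_1u_2$ are smooth functions. We seek $\varphi=\alpha_0+\alpha_1\cos2\psi+\alpha_2\sin2\psi$ with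
$$\int\varphi\rho=0,\qquad\int\varphi\cos2\psi\,\rho=\frac{E_{11}-E_{22}}\lambda-(G_{11}-G_{22}),\qquad\int\varphi\sin2\psi\,\rho=\frac{2E_{12}}\lambda-2G_{12}.$$
By (7) the Gram matrix of $1,\cos2\psi,\sin2\psi$ in $L^2(\rho)$ tends to $\operatorname{diag}(2\pi,\pi,\pi)$. The right-hand sides are $O(\tau)$ by Step 1 and (12). So for small $\varepsilon$ there is a unique solution; it is smooth, and $|\varphi|\le C\tau$. Let $\rho'=\rho(1+\varphi)>0$ and $G'_{ij}=\int u_iu_j\rho'$.

**Step 3.** *We check proportionality.* We have $\operatorname{tr}G'=\int\rho'=\int\rho=L$, so $\operatorname{tr}E=\lambda\operatorname{tr}G'$. The other two conditions say $E_{11}-E_{22}=\lambda(G'_{11}-G'_{22})$ and $E_{12}=\lambda G'_{12}$. Together,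
$$E_{ij}=\lambda\,G'_{ij}\quad\text{exactly.} \tag{13}$$
Since $\varphi\to0$ uniformly, (5), (6) and (7) hold for $\rho'$ as well.

## 8. Tightness and the spectral gap above the two coordinates

We need to know that functions orthogonal to $1,u_1,u_2$ have much larger quotient. In the limit this is the gap between the eigenvalues $1$ and $2$ of the disc. The danger is that mass may escape from the scale $\varepsilon$ in the limit, and the first lemma excludes this.

**Lemma 5 (tightness).** Let $p$ be a boundary point with a chart as in Section 4. For $v\in H^1(\Sigma)$ let $A=E(v)+\frac1\varepsilon\int_{\varepsilon<|x|<2\varepsilon}v^2dx$. Then for every integer $k_0\ge0$ and $\varepsilon$ small (depending on $k_0$),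
$$\int_{2^{k_0}\varepsilon<|x|<r_0}v^2\frac{\varepsilon\,dx}{x^2+\varepsilon^2}\le C(1+k_0)2^{-k_0}A,\qquad\int_{\partial\Sigma}v^2\,ds_0\le C\big(1+\log\tfrac1\varepsilon\big)A, \tag{14}$$
with $C$ independent of $v,\varepsilon,k_0$.

**Step 1.** *We control averages of $v$ on dyadic half-annuli.* Let $\omega_r=\{r<|z|<2r,\ y>0\}$, and let $a_k$ be the mean of $v$ over $\omega_{2^k\varepsilon}$, for $k\ge0$ with $2^k\varepsilon\le r_0$. Scaling the trace–Poincaré inequality on $\omega_1$ gives $\int_{r<|x|<2r}(v-a)^2dx\le CrE(v;\omega_r)$, where $a$ is the mean over $\omega_r$. Scaling the Poincaré inequality on $\{1<|z|<4,\ y>0\}$ gives $|a_{k+1}-a_k|^2\le CE(v;\{2^k\varepsilon<|z|<2^{k+2}\varepsilon,\ y>0\})$. The first inequality with $r=\varepsilon$ yields $2\varepsilon a_0^2\le2\int_{\varepsilon<|x|<2\varepsilon}v^2dx+C\varepsilon E(v)$, so $a_0^2\le CA$. The regions in the second overlap at most twice, so by Cauchy–Schwarz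
$$a_k^2\le2a_0^2+2k\sum_{j<k}|a_{j+1}-a_j|^2\le C(1+k)A .$$

**Step 2.** *We prove the first bound by summing over scales.* On $2^k\varepsilon<|x|<2^{k+1}\varepsilon$ we have $\frac{\varepsilon}{x^2+\varepsilon^2}\le\frac1{4^k\varepsilon}$, and $\int v^2dx\le C2^k\varepsilon\,(a_k^2+E(v))$ there. So this piece contributes at most $\frac{C}{4^k\varepsilon}2^k\varepsilon(a_k^2+E(v))\le C2^{-k}(1+k)A$. Summing over $k\ge k_0$ with $2^k\varepsilon\le r_0$ gives the first claim.

**Step 3.** *We prove the second bound by comparing with the global mean.* Let $k_1$ be the largest integer with $r:=2^{k_1}\varepsilon\le r_0$, so $r\in(r_0/2,r_0]$ and $a_{k_1}^2\le C(1+\log\frac1\varepsilon)A$. Let $\bar v$ be the mean of $v$ over $\Sigma$. Then $\int_{\partial\Sigma}(v-\bar v)^2+\int_\Sigma(v-\bar v)^2\le CE(v)$, and $|a_{k_1}-\bar v|^2\le|\omega_r|^{-1}\int_\Sigma(v-\bar v)^2\le CE(v)$ because $|\omega_r|\ge|\omega_{r_0/2}|$. So $\int_{\partial\Sigma}(v-a_{k_1})^2\le CE(v)$, and the claim follows. This proves Lemma 5.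

**Lemma 6 (limits live on the disc).** Let $w_\infty\in H^1_{loc}(\bar H)$ with $\int_H|dw_\infty|^2<\infty$ and $\int_{\mathbb R}w_\infty^2\frac{2ds}{1+s^2}<\infty$. Then $V=w_\infty\circ\kappa^{-1}\in H^1(D)$, $E(V)=\int_H|dw_\infty|^2$, and the trace of $V$ on $S^1$ is almost everywhere $w_\infty\circ\kappa^{-1}$.

*Proof.* The point $\infty$ corresponds to $\kappa(\infty)=1$. We have $V\in H^1_{loc}(\bar D\setminus\{1\})$, and $\int_D|dV|^2=\int_H|dw_\infty|^2$ by conformal invariance. What needs proof is $V\in L^2(D)$. The truncation $V_N=\max(-N,\min(V,N))$ is bounded with weak gradient in $L^2(D)$, so $V_N\in H^1(D)$. Its trace on $S^1\setminus\{1\}$ is the truncated trace of $V$. Hence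
$$\int_DV_N^2\le C\Big(E(V_N)+\int_{S^1}V_N^2\Big)\le C\Big(E(V)+\int_{\mathbb R}w_\infty^2\tfrac{2ds}{1+s^2}\Big).$$
Let $N\to\infty$: by monotone convergence $V\in L^2(D)$, so $V\in H^1(D)$. Traces are local, so the trace is as claimed off the single point $1$.

**Lemma 7 (gap).** For small $\varepsilon$: if $w\in H^1(\Sigma)$ and $\int w\rho'=\int wu_1\rho'=\int wu_2\rho'=0$, then $E(w)\ge\frac32\int w^2\rho'$.

**Step 1.** *We set up a contradiction and confine the mass to scale $\varepsilon$.* If the lemma fails, there are $\varepsilon_j\to0$ and such $w_j$ with $\int w_j^2\rho'=1$ and $E(w_j)<\frac32$. By (5), $\rho'\ge\frac1{C\varepsilon_j}$ on $\varepsilon_j<|x|<2\varepsilon_j$, so $A\le C$ in Lemma 5. Using the first bound in (14) for $|x|<r_0$, and the second together with $\rho'\le C\varepsilon_j$ elsewhere, we get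
$$\int_{\partial\Sigma\setminus\{|x|<2^{k_0}\varepsilon_j\}}w_j^2\rho'\le C\Big[(1+k_0)2^{-k_0}+\varepsilon_j\big(1+\log\tfrac1{\varepsilon_j}\big)\Big]. \tag{15}$$

**Step 2.** *We pass to a limit on the half-plane.* Put $\tilde w_j(\zeta)=w_j(\varepsilon_j\zeta)$. On $\{|\zeta|<R,\ \operatorname{Im}\zeta>0\}$ its energy is at most $\frac32$, and by (6) $\int_{|s|<R}\tilde w_j^2ds\le C_R\int_{|s|<R}\tilde w_j^2\,\varepsilon_j\rho'(\varepsilon_js)\,ds\le C_R$. So $\tilde w_j$ is bounded in $H^1$ of each half-disc. A subsequence converges weakly in $H^1_{loc}(\bar H)$, with traces converging strongly in $L^2_{loc}(\mathbb R)$, to some $w_\infty$ with $\int_H|dw_\infty|^2\le\frac32$. By (6) the integrals of $w_j^2\rho'$, $w_j\rho'$ and $w_ju_i\rho'$ over $|x|<R\varepsilon_j$ converge to the corresponding integrals of $w_\infty$ over $|s|<R$. The remaining parts are uniformly small for $R$ and then $j$ large: by (15) for $w_j^2\rho'$, and by (15), Cauchy–Schwarz, $|U|\le1$ and the boundedness of $\int\rho'$ for the linear conditions. Hence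
$$\int_{\mathbb R}w_\infty^2\tfrac{2ds}{1+s^2}=1,\qquad w_\infty\perp1,\ \operatorname{Re}\kappa,\ \operatorname{Im}\kappa\ \text{ in }L^2\big(\tfrac{2ds}{1+s^2}\big).$$

**Step 3.** *We contradict the spectrum of the disc.* By Lemma 6, $V=w_\infty\circ\kappa^{-1}\in H^1(D)$; its trace has unit norm in $L^2(S^1)$ and is orthogonal to $1,\cos\psi,\sin\psi$. Only Fourier modes $n\ge2$ occur, so $E(V)\ge2$. But $E(V)\le\frac32$. This proves Lemma 7.

## 9. The lower bound for $\sigma_1(\rho')$ and the end of the proof of Theorem 1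

Let $\Sigma$ not be a disc, and let $v\in H^1(\Sigma)$ with $\int v\rho'=0$. We write $\|\cdot\|$ for the norm of $L^2(\partial\Sigma,\rho')$.

**Step 1.** *We split $v$.* By (7) for $\rho'$, the Gram matrix of $1,u_1,u_2$ in $L^2(\rho')$ tends to $\operatorname{diag}(2\pi,\pi,\pi)$. So for small $\varepsilon$ we can write $v=b+q+w$ with $b\in\mathbb R$, $q=c_1u_1+c_2u_2$ and $w\perp1,u_1,u_2$ in $L^2(\rho')$, and $c_1^2+c_2^2\le C\|q\|^2$. As $v$ has $\rho'$-mean zero, $\|v-b\|^2=\|v\|^2+b^2L$, and as $q\perp w$,
$$\|v\|^2\le\|v-b\|^2=\|q\|^2+\|w\|^2. \tag{16}$$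

**Step 2.** *We compute the diagonal term of $q$.* By (13), $E(q)=\sum c_ic_jE_{ij}=\lambda\sum c_ic_jG'_{ij}=\lambda\|q\|^2$, with no error.

**Step 3.** *We bound the cross term.* By Green's formula and (4), $E(q,w)=\int wq\rho-\int_\Sigma w\,\Delta q$. Since $0=\int wq\rho'=\int wq\rho+\int wq\varphi\rho$,
$$E(q,w)=-\int wq\varphi\rho-\int_\Sigma w\,\Delta q .$$
By Lemma 7 and $\rho\le2\rho'$, $E(w)+\int w^2\rho\le CE(w)$. The first integral is at most $C\tau\|q\|\|w\|\le C\varepsilon^{5/4}\|q\|E(w)^{1/2}$, as $|\varphi|\le C\tau\le C\varepsilon^{5/4}$. For the second use (10) and the bound on $c_1,c_2$. Altogether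
$$|E(q,w)|\le C_1\varepsilon^{5/4}\|q\|\,E(w)^{1/2} \tag{17}$$
for a fixed constant $C_1$.

**Step 4.** *We use the gap to absorb the cross term quadratically.* By Lemma 7, $E(w)\ge\frac1{10}E(w)+\frac9{10}\cdot\frac32\|w\|^2=\frac1{10}E(w)+\frac{27}{20}\|w\|^2$, and $0<\lambda\le\frac{27}{20}$ for small $\varepsilon$ by (12). Hence
$$E(v)=E(q)+2E(q,w)+E(w)\ge\lambda\|q\|^2-2C_1\varepsilon^{5/4}\|q\|E(w)^{1/2}+\tfrac1{10}E(w)+\lambda\|w\|^2 .$$
Completing the square, $\frac1{10}E(w)-2C_1\varepsilon^{5/4}\|q\|E(w)^{1/2}\ge-10C_1^2\varepsilon^{5/2}\|q\|^2$. With $C'=10C_1^2$, $\varepsilon$ so small that $\lambda-C'\varepsilon^{5/2}>0$, and (16),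
$$E(v)\ge(\lambda-C'\varepsilon^{5/2})(\|q\|^2+\|w\|^2)\ge(\lambda-C'\varepsilon^{5/2})\|v\|^2 .$$
Therefore $\sigma_1(\rho')\ge\lambda-C'\varepsilon^{5/2}$.

**Step 5.** *We compare gain and loss.* We have $\int\rho'=L$, which is bounded, and $\lambda L=\int_\Sigma|dU|^2$ by (12). With Proposition 4,
$$\sigma_1^*(\Sigma,c)\ge\sigma_1(\rho')L\ge\int_\Sigma|dU|^2-C''\varepsilon^{5/2}\ge2\pi+c_0\varepsilon^2-C''\varepsilon^{5/2}>2\pi$$
for $\varepsilon$ small. Theorem 1 is proved, and the conjecture is true.

## 10. Attaching discs: all eigenvalues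

We prove Theorem 2. For $k=1$ the first inequality is an identity, so the work is for $k\ge2$. The plan is to take any density and attach $k-1$ bubbles of mass $2\pi$ at boundary points.

**Step 1.** *We define the densities.* Let $\rho_0>0$ be a smooth density, scaled so that $\sigma_1(\rho_0)=1$, and let $L_0=\int\rho_0$. Choose distinct $p_1,\dots,p_{k-1}\in\partial\Sigma$ with disjoint isothermal charts as in Section 4, with coordinates $x_i$ on the boundary and $g_0$ flat in all of them. Choose cut-offs $0\le\chi_i\le1$ supported in $|x_i|<r_0$ and equal to $1$ near $0$. Let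
$$\rho_\varepsilon=\rho_0+\sum_i\beta_i,\qquad\beta_i=\chi_i\frac{2\varepsilon}{x_i^2+\varepsilon^2},\qquad\int\rho_\varepsilon\to L_0+2\pi(k-1).$$

**Step 2.** *We claim that $\liminf_{\varepsilon\to0}\sigma_k(\rho_\varepsilon)\ge1$, and extract limits under the opposite assumption.* Suppose that along a sequence $\sigma_k(\rho_\varepsilon)\to s<1$. Let $v^0,\dots,v^k$ be $L^2(\rho_\varepsilon)$-orthonormal eigenfunctions for $\sigma_0,\dots,\sigma_k$. Since $\int(v^a)^2\rho_0\le1$ and eventually $E(v^a)\le1$, they are bounded in $H^1(\Sigma)$. On a subsequence $v^a\rightharpoonup v^a_\infty$ in $H^1(\Sigma)$, with strong convergence of traces in $L^2(\partial\Sigma)$. On $\varepsilon<|x_i|<2\varepsilon$ we have $\beta_i\ge\frac{2\varepsilon}{5\varepsilon^2}=\frac2{5\varepsilon}$ for small $\varepsilon$, so $A\le C$ in Lemma 5 at $p_i$. Rescale at $p_i$: for small $\varepsilon$, $\varepsilon\beta_i(\varepsilon s)=\frac2{1+s^2}$ on $|s|\le R$. As in Step 2 of the proof of Lemma 7 we get limits in $H^1_{loc}(\bar H)$, with finite energy and finite norm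 in $L^2(\frac{2ds}{1+s^2})$, and by Lemma 6 functions $V^a_i\in H^1(D)$.

**Step 3.** *We pass to the limit in mass and energy.* By the first bound in (14) and $\beta_i\le\frac{2\varepsilon}{x_i^2+\varepsilon^2}$, the $\beta_i$-mass of $(v^a)^2$ outside $|x_i|<2^{k_0}\varepsilon$ is at most $C(1+k_0)2^{-k_0}$; by Cauchy–Schwarz the same holds for the products $v^av^b$. The $\rho_0$-part converges because the traces converge strongly. Hence
$$\int_{\partial\Sigma}v^a_\infty v^b_\infty\rho_0+\sum_i\int_{S^1}V^a_iV^b_i=\delta_{ab}. \tag{18}$$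
For $\xi\in\mathbb R^{k+1}$ we have $E(\sum\xi_av^a)\le\sigma_k(\rho_\varepsilon)|\xi|^2$. The regions $\Sigma\setminus\bigcup_iB^+_\delta(p_i)$ and $B^+_{R\varepsilon}(p_i)$ are disjoint for small $\varepsilon$. Weak lower semicontinuity of the energy on each, then $\delta\to0$ and $R\to\infty$, gives
$$E\Big(\sum_a\xi_av^a_\infty\Big)+\sum_iE\Big(\sum_a\xi_aV^a_i\Big)\le s|\xi|^2. \tag{19}$$

**Step 4.** *We count dimensions to reach a contradiction.* Requiring $\sum\xi_av^a_\infty$ to have zero mean on $(\partial\Sigma,\rho_0)$ and each $\sum\xi_aV^a_i$ to have zero mean on its circle imposes $k$ linear conditions on $\xi\in\mathbb R^{k+1}$, so some $\xi\ne0$ satisfies them. For it, since $\sigma_1(\rho_0)=1$ and the first nonzero Steklov eigenvalue of the flat unit disc is $1$, the left side of (19) is at least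
$$\int_{\partial\Sigma}\Big(\sum_a\xi_av^a_\infty\Big)^2\rho_0+\sum_i\int_{S^1}\Big(\sum_a\xi_aV^a_i\Big)^2=|\xi|^2$$
by (18). This contradicts $s<1$ and proves the claim.

**Step 5.** *We conclude.* The claim and Step 1 give $\sigma_k^*(\Sigma,c)\ge L_0+2\pi(k-1)=\sigma_1(\rho_0)L_0+2\pi(k-1)$. The normalized quantity is unchanged by scaling $\rho_0$, so taking the supremum over $\rho_0$ gives $\sigma_k^*(\Sigma,c)\ge\sigma_1^*(\Sigma,c)+2\pi(k-1)$. If $\Sigma$ is not a disc, the right side exceeds $2\pi k$ by Theorem 1. If it is a disc, the right side equals $2\pi k$ because $\sigma_1^*(\mathbb D^2)=2\pi$. For the disc, the opposite inequality $\sigma_k(\rho)\int_{S^1}\rho\le2\pi k$ for all smooth $\rho>0$ on $S^1$ is the theorem of Hersch–Payne–Schiffer (Arch. Rational Mech. Anal. 57 (1975)). It is cited here, not proved, and is used only for the equality statement in parentheses. Theorem 2 is proved.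

## 11. Long collars: the constant $2\pi$ cannot be raised

We prove Theorem 3. The disc has one class, with value $2\pi$. For other $\Sigma$ every class has $\sigma_1^*(\Sigma,c)>2\pi$ by Theorem 1, so it remains to find classes with $\sigma_1^*$ close to $2\pi$.

We use Hersch's lemma: for a finite measure with smooth positive density on $S^1$ there is a conformal automorphism $\Phi$ of $D$ such that $\Phi$ has integral zero on $S^1$ for this measure.

**Step 1.** *We choose the classes.* Let $b$ be the number of boundary components and $T>2b$. Let $c_T$ be a conformal class in which the boundary components $\partial_1,\dots,\partial_b$ have disjoint collars conformal to $[0,T]\times S^1\cong\{e^{-T}\le|w|\le1\}$, with $\partial_i=\{t=0\}=\{|w|=1\}$. Such a class exists: choose disjoint collars diffeomorphic to $[0,T+1)\times S^1$, take the product metric on $[0,T+\frac12]\times S^1$ (with $S^1$ of length $2\pi$), and extend it to a metric on $\Sigma$. We show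
$$\sigma_1^*(\Sigma,c_T)\le2\pi\,\frac{(1+T^{-1/2})^2}{1-2/T}\ \xrightarrow[T\to\infty]{}\ 2\pi. \tag{20}$$
By scaling it suffices to bound $\sigma_1=\sigma_1(\mu)$ for a probability measure $\mu$ with smooth positive density on $\partial\Sigma$. Let $m_i=\mu(\partial_i)$. The right side of (20) is at least $2\pi$, so we may assume $\sigma_1\ge2\pi$.

**Step 2.** *We show that one boundary component carries almost all the mass.* Let $\theta_i=1-t/T$ on the $i$-th collar and $0$ elsewhere. Then $E(\theta_i)=2\pi/T$, and $\theta_i$ is the indicator function of $\partial_i$ on $\partial\Sigma$. The function $\theta_i-m_i$ has mean zero, and $\int(\theta_i-m_i)^2d\mu=m_i(1-m_i)^2+(1-m_i)m_i^2=m_i(1-m_i)$. So $\sigma_1m_i(1-m_i)\le2\pi/T$, and $m_i(1-m_i)\le1/T$. If all $m_i\le\frac12$, then $m_i\le2/T$ for every $i$ and $1=\sum m_i\le2b/T<1$, which is absurd. So some $m_i>\frac12$, and then $1-m_i\le2/T$.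

**Step 3.** *We test with a cut-off disc automorphism.* Identify $\partial_i$ with $S^1$ and choose $\Phi$ by Hersch's lemma with $\int_{\partial_i}\Phi\,d\mu=0$. The collar is an annulus in $\bar D$, so $F=\theta_i\Phi$, extended by $0$, is a Lipschitz map. Its components have $\mu$-mean zero, and $\int|F|^2d\mu=m_i$. Since $\int_D|d\Phi|^2=2\operatorname{Area}(D)=2\pi$, $0\le\theta_i\le1$ and $|\Phi|\le1$,
$$E(F)^{1/2}\le\|\theta_i\,d\Phi\|_{L^2}+\|\Phi\,d\theta_i\|_{L^2}\le\sqrt{2\pi}+\sqrt{2\pi/T},$$
where $E(F)$ is the sum over the two components. Thus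
$$\sigma_1\Big(1-\frac2T\Big)\le\sigma_1m_i\le E(F)\le2\pi(1+T^{-1/2})^2 .$$
As $T>2b\ge2$, we may divide by $1-\frac2T$, which gives (20) and completes the proof of Theorem 3.
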